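\title{A Ricci flat metric on the simple Lie algebra $\mathfrak{so}(4,1)$}

\begin{abstract}
We show that a real simple Lie algebra can carry a Ricci flat left-invariant pseudo-Riemannian metric. The example is an explicit metric of signature $(6,4)$ on $\mathfrak{so}(4,1)$; it also yields Ricci flat metrics on $\mathfrak{so}(3,2)\cong\mathfrak{sp}(4,\mathbb R)$ and on $\mathfrak{so}(5,\mathbb C)$ regarded as a real Lie algebra. The metric is found among those that an automorphism of the complexified algebra sends to their negatives. Together with three further symmetries, this reduces Ricci flatness to four equations in four parameters, which we solve completely. We also show that a metric on a semisimple Lie algebra is never flat, which excludes the simple Lie algebras of dimension three.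
\end{abstract}

\section{Introduction}

Let $\mathfrak g$ be a finite-dimensional real Lie algebra and $G$ a connected Lie group with Lie algebra $\mathfrak g$. A \emph{metric} on $\mathfrak g$ is a nondegenerate symmetric bilinear form $g=\langle\cdot,\cdot\rangle$ of arbitrary signature. Left translation extends it to a pseudo-Riemannian metric on $G$. Left translations are isometries, so the Ricci tensor of the Levi-Civita connection is determined by its value at the identity, a symmetric bilinear form $\mathrm{ric}$ on $\mathfrak g$ that depends only on the bracket and on $g$. The metric is \emph{Einstein} if $\mathrm{ric}=cg$ for some $c\in\mathbb R$, and \emph{Ricci flat} if $\mathrm{ric}=0$. We answer the following question from \cite{AYZ}, where the answer is recorded as unknown.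

\medskip\noindent\textbf{Question.} \emph{Is there a real simple Lie algebra that admits a Ricci flat metric?}\medskip

Three observations suggest the answer no. First, every simple Lie algebra has an obvious Einstein metric, its Killing form $B$, but every $\mathrm{ad}$-invariant metric has $\mathrm{ric}=-\frac14B$, which is nondegenerate (Example~\ref{ex:biinv}). Second, the simplest way to be Ricci flat is to be flat; this never happens on a semisimple algebra, and in dimension three there is no other way (Section~\ref{sec:flat}). Third, a naive count is unfavorable. If $n=\dim\mathfrak g$ and $N=n(n+1)/2$, then $\mathrm{ric}=0$ is a system of $N$ equations; the metric has $N$ entries, but $\mathrm{ric}$ does not change when the metric is scaled, so only $N-1$ unknowns are effective. The Einstein equation recovers the missing unknown through the constant $c$, and one expects that constant to come out nonzero.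

Nevertheless the answer is yes. Let $V$ be the real vector space with basis $e_1,e_2,e_3,f_+,f_-$ and the symmetric form with $e_i\cdot e_j=\delta_{ij}$, $f_+\cdot f_-=1$ and all other products of basis vectors $0$. Its signature (number of positive, number of negative squares) is $(4,1)$. For $u,v\in V$ let $u\wedge v$ be the skew endomorphism $z\mapsto u\,(v\cdot z)-v\,(u\cdot z)$. Then $\mathfrak g=\mathfrak{so}(V)\cong\mathfrak{so}(4,1)$ has the basis
\begin{gather*}
w=e_1\wedge e_2,\qquad h=f_+\wedge f_-,\qquad x_j=e_j\wedge e_3\ \ (j=1,2),\qquad y_\pm=f_\pm\wedge e_3,\\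
p_\pm=e_1\wedge f_+\pm e_2\wedge f_-,\qquad q_\pm=e_1\wedge f_-\pm e_2\wedge f_+ .
\end{gather*}
For nonzero $\alpha,\beta,\lambda,\mu$ let $g_{\alpha,\beta,\lambda,\mu}$ be the metric whose only nonzero products of basis vectors are
\begin{equation}\label{eq:metric}
\begin{gathered}
\langle w,h\rangle=\alpha,\qquad\langle x_1,x_2\rangle=1,\qquad\langle y_+,y_+\rangle=\langle y_-,y_-\rangle=1,\\
\langle p_+,p_+\rangle=2\lambda,\qquad\langle q_+,q_+\rangle=2\mu,\qquad\langle p_-,p_-\rangle=2\beta,\qquad\langle q_-,q_-\rangle=-2\beta .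
\end{gathered}
\end{equation}
For complex parameters the same formulas define a complex-bilinear metric on $\mathfrak g^{\mathbb C}=\mathfrak{so}(5,\mathbb C)$.

\begin{theorem}\label{thm:main}
For $\alpha=\beta=\sqrt2$, $\lambda=6-5\sqrt2$, $\mu=6+5\sqrt2$, the metric \eqref{eq:metric} on $\mathfrak{so}(4,1)$ has signature $(6,4)$ and is Ricci flat.
\end{theorem}

The algebra $\mathfrak{so}(4,1)$ is simple, because an ideal would complexify to an ideal of the simple algebra $\mathfrak{so}(5,\mathbb C)$. So Theorem~\ref{thm:main} answers the question.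

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Every noncompact real form of $\mathfrak{so}(5,\mathbb C)$, that is, $\mathfrak{so}(4,1)$ and $\mathfrak{so}(3,2)\cong\mathfrak{sp}(4,\mathbb R)$, and also $\mathfrak{so}(5,\mathbb C)$ regarded as a real Lie algebra, admits a Ricci flat metric.
\item[(2)] For real parameters, $g_{\alpha,\beta,\lambda,\mu}$ is Ricci flat if and only if
\[(\alpha,\beta,\lambda,\mu)=(\varepsilon\sqrt2,\ \varepsilon\sqrt2,\ 6-5\varepsilon\sqrt2,\ 6+5\varepsilon\sqrt2),\qquad\varepsilon=\pm1,\]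
and the two solutions are related by an automorphism. For complex parameters on $\mathfrak{so}(5,\mathbb C)$ there are exactly $12$ further solutions, described in Section~\ref{sec:all}.
\item[(3)] A metric on a nonzero semisimple Lie algebra is never flat, so the metrics above are Ricci flat but not flat. No three-dimensional simple Lie algebra admits a Ricci flat metric.
\end{enumerate}
\end{theorem}

The compact form $\mathfrak{so}(5)$ and the simple Lie algebras of dimension $6$ and $8$ are not settled here.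

The idea is to change the count of equations by a symmetry that treats $g$ and $\mathrm{ric}$ differently. If an automorphism $\gamma$ satisfies $\gamma^*g=-g$, then $\gamma^*\mathrm{ric}=\mathrm{ric}$. The metric and its Ricci tensor lie in different eigenspaces of $\gamma^*$, and the two eigenspaces need not have the same dimension. In Section~\ref{sec:sym} we find such a $\gamma$ and three ordinary symmetries for which the metrics form the family \eqref{eq:metric} up to scale, while $\mathrm{ric}$ has only four independent components. Section~\ref{sec:small} runs the method on the subalgebra $\mathfrak{so}(3,1)$, where the equations have no solution; Section~\ref{sec:big} adds the terms coming from the remaining four directions and proves Theorem~\ref{thm:main}. Parts (3), (1) and (2) of Theorem~\ref{thm:more} are proved in Sections~\ref{sec:flat}, \ref{sec:forms} and~\ref{sec:all}.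

\section{The Ricci tensor of a unimodular Lie algebra}\label{sec:ric}

Since our symmetries are complex, we work over $\mathbb K=\mathbb R$ or $\mathbb C$. Let $\mathfrak g$ be a finite-dimensional Lie algebra over $\mathbb K$ with a nondegenerate symmetric bilinear form $g=\langle\cdot,\cdot\rangle$, and let $A^*$ denote the adjoint of an endomorphism $A$. The \emph{Levi-Civita product} is the unique bilinear map $(X,Y)\mapsto\nabla_XY$ such that $\nabla_XY-\nabla_YX=[X,Y]$ and each $\nabla_X$ is skew. It is given by Koszul's formula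
\begin{equation}\label{eq:koszul}
2\langle\nabla_XY,Z\rangle=\langle[X,Y],Z\rangle-\langle[Y,Z],X\rangle+\langle[Z,X],Y\rangle,
\end{equation}
that is, $\nabla_XY=\frac12([X,Y]-\mathrm{ad}_X^*Y-\mathrm{ad}_Y^*X)$. For $\mathbb K=\mathbb R$ it is the Levi-Civita connection evaluated on left-invariant vector fields. The curvature and the Ricci tensor are
\[R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]},\qquad\mathrm{ric}(Y,Z)=\operatorname{tr}\bigl(X\mapsto R(X,Y)Z\bigr),\]
and $g$ is \emph{flat} if $R=0$. The Killing form is $B(X,Y)=\operatorname{tr}(\mathrm{ad}_X\mathrm{ad}_Y)$; it is invariant under automorphisms, and nondegenerate exactly when $\mathfrak g$ is semisimple. The algebra is \emph{unimodular} if $\operatorname{tr}\mathrm{ad}_X=0$ for all $X$. A semisimple algebra is unimodular, because $\mathfrak g=[\mathfrak g,\mathfrak g]$ and commutators have trace zero.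

Since $\mathrm{ric}$ is a trace over the slot $X$, the natural operator is the covariant derivative of a fixed $Y$, namely $N_Y\colon X\mapsto\nabla_XY$. Let $(b_i)$ be a basis of $\mathfrak g$ and $(b_i^\vee)$ the dual basis, $\langle b_i,b_j^\vee\rangle=\delta_{ij}$, so that $\operatorname{tr}A=\sum_i\langle Ab_i,b_i^\vee\rangle$.

\begin{lemma}\label{lem:ric}
Let $\mathfrak g$ be unimodular. Then $\operatorname{tr}N_Y=0$, $\mathrm{ric}(Y,Z)=-\operatorname{tr}(N_YN_Z)$, and
\begin{equation}\label{eq:ric}
\mathrm{ric}=-\tfrac12T-\tfrac12B+\tfrac14S,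
\end{equation}
where
\[T(Y,Z)=\sum_i\langle[Y,b_i],[Z,b_i^\vee]\rangle,\qquad S(Y,Z)=\sum_{i,j}\langle[b_i,b_j],Y\rangle\langle[b_i^\vee,b_j^\vee],Z\rangle .\]
\end{lemma}

\begin{proof}
Put $A_Y=\mathrm{ad}_Y$ and $C_YX=\mathrm{ad}_X^*Y$. Then $\langle C_YX,Z\rangle=\langle Y,[X,Z]\rangle$, so $C_Y$ is skew, and Koszul's formula reads $N_Y=-\frac12(A_Y+A_Y^*+C_Y)$. A skew map has trace zero, so $\operatorname{tr}N_Y=-\operatorname{tr}A_Y=0$ by unimodularity.

The map $X\mapsto R(X,Y)Z$ equals $N_{\nabla_YZ}-\nabla_YN_Z+N_ZA_Y$. The first term has trace zero, and $\nabla_Y-A_Y=N_Y$ because $\nabla$ is torsion-free. Hence $\mathrm{ric}(Y,Z)=-\operatorname{tr}\bigl((\nabla_Y-A_Y)N_Z\bigr)=-\operatorname{tr}(N_YN_Z)$.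

The product of a self-adjoint and a skew map has trace zero, so
\[4\operatorname{tr}(N_YN_Z)=\operatorname{tr}\bigl((A_Y+A_Y^*)(A_Z+A_Z^*)\bigr)+\operatorname{tr}(C_YC_Z).\]
Since $\operatorname{tr}M^*=\operatorname{tr}M$, the first term on the right is $2\operatorname{tr}(A_YA_Z)+2\operatorname{tr}(A_Z^*A_Y)=2B(Y,Z)+2T(Y,Z)$. The second is
\[\operatorname{tr}(C_ZC_Y)=-\sum_i\langle C_Yb_i,C_Zb_i^\vee\rangle=-\sum_{i,j}\langle C_Yb_i,b_j\rangle\langle C_Zb_i^\vee,b_j^\vee\rangle=-S(Y,Z).\qedhere\]
\end{proof}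

In \eqref{eq:ric} the term $B$ does not depend on the metric. A Ricci flat metric on a semisimple algebra is one for which $\frac12S-T$ equals the nondegenerate form $B$.

\begin{example}\label{ex:biinv}
Suppose every $\mathrm{ad}_X$ is skew, as for $g=B$ on a semisimple algebra. Then $\mathrm{ad}_X^*Y+\mathrm{ad}_Y^*X=-[X,Y]-[Y,X]=0$, so $N_Y=-\frac12\mathrm{ad}_Y$ and $\mathrm{ric}=-\frac14B$.
\end{example}

\begin{example}\label{ex:aff}
Unimodularity cannot be dropped. Take $[a,b]=b$ with $\langle a,b\rangle=1$, $\langle a,a\rangle=\langle b,b\rangle=0$. Formula \eqref{eq:koszul} gives $\nabla_aa=-a$, $\nabla_ab=b$, $\nabla_b=0$, hence $R(a,b)=[\nabla_a,\nabla_b]-\nabla_b=0$ and the metric is flat. But $N_aa=-a$, $N_ab=0$, so $\operatorname{tr}N_a=-1$ and $-\operatorname{tr}N_a^2=-1\ne\mathrm{ric}(a,a)$.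
\end{example}

For a linear map $\varphi$ and a bilinear form $\phi$ write $(\varphi^*\phi)(X,Y)=\phi(\varphi X,\varphi Y)$.

\begin{lemma}\label{lem:change}
\begin{enumerate}
\item[(a)] If $\varphi$ is an automorphism of $\mathfrak g$ and $\varphi^*g=ag$ with $a\in\mathbb K\setminus\{0\}$, then $\varphi^*\mathrm{ric}=\mathrm{ric}$. If moreover $a\neq1$ and $g$ is Einstein, then $g$ is Ricci flat.
\item[(b)] If $\mathbb K=\mathbb R$, the Ricci tensor of the complex-bilinear extension $g^{\mathbb C}$ of $g$ to $\mathfrak g^{\mathbb C}$ is the complex-bilinear extension of $\mathrm{ric}$.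
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides of \eqref{eq:koszul} are linear in $g$, so $g$ and $ag$ have the same $\nabla$ and the same Ricci tensor. As $\varphi$ carries the bracket and the metric $\varphi^*g$ to the bracket and the metric $g$, we get $\varphi^*\mathrm{ric}_g=\mathrm{ric}_{\varphi^*g}=\mathrm{ric}_{ag}=\mathrm{ric}_g$. If $\mathrm{ric}=cg$, then applying $\varphi^*$ gives $cg=cag$, so $c=0$ when $a\ne1$.

(b) The complex-bilinear extension of $\nabla$ is torsion-free and skew for $g^{\mathbb C}$, so it is the Levi-Civita product of $g^{\mathbb C}$; and extending a real endomorphism to $\mathfrak g^{\mathbb C}$ does not change its trace.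
\end{proof}

\begin{remark}\label{rem:even}
On a semisimple algebra of dimension $n$ the factor $a$ is restricted. Since $\varphi^*B=B$ we have $(\det\varphi)^2=1$, and $\varphi^*g=ag$ gives $(\det\varphi)^2=a^n$. So $a=-1$ requires $n$ even. A real automorphism with $a=-1$ exchanges positive and negative definite subspaces and forces signature $(n/2,n/2)$. By part (b), however, automorphisms of $\mathfrak g^{\mathbb C}$ that do not preserve $\mathfrak g$ serve equally well, and our metric has signature $(6,4)$.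
\end{remark}

\section{Flat metrics and dimension three}\label{sec:flat}

A flat metric turns $\mathfrak g$ into a module over itself, and for semisimple algebras modules are rigid in the following sense.

\medskip\noindent\textbf{Whitehead's first lemma.} \emph{Let $\mathfrak g$ be a semisimple Lie algebra over a field of characteristic $0$, $M$ a finite-dimensional $\mathfrak g$-module, and $\psi\colon\mathfrak g\to M$ a linear map with $\psi([X,Y])=X\psi(Y)-Y\psi(X)$. Then there is $m\in M$ with $\psi(X)=Xm$ for all $X$.}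

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Suppose a metric on a semisimple $\mathfrak g\ne0$ is flat. Then $[\nabla_X,\nabla_Y]=\nabla_{[X,Y]}$, so $X\mapsto\nabla_X$ makes the vector space $\mathfrak g$ a $\mathfrak g$-module. The identity $\nabla_XY-\nabla_YX=[X,Y]$ says that $\psi=\mathrm{id}$ satisfies the hypothesis of Whitehead's lemma. So there is $Z$ with $\nabla_XZ=X$ for all $X$, that is, $N_Z=\mathrm{id}$. This has trace $\dim\mathfrak g\ne0$, contradicting $\operatorname{tr}N_Z=0$ from Lemma~\ref{lem:ric}.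

Now let $\dim\mathfrak g=3$ and $\mathrm{ric}=0$; we show $R=0$. Take an orthogonal basis with $\langle b_i,b_i\rangle=\varepsilon_i=\pm1$ and put $R_{ijkl}=\langle R(b_i,b_j)b_k,b_l\rangle$, which is skew in $(i,j)$ and in $(k,l)$. Two pairs of distinct indices in $\{1,2,3\}$ share an index, so every nonzero component is $\pm R_{ijki}$ with $j,k\ne i$. We have $\mathrm{ric}(b_j,b_k)=\sum_i\varepsilon_iR_{ijki}$. For $j\neq k$ only the third index $i$ contributes, so $R_{ijki}=0$. For $j=k$ put $K_{ij}=\varepsilon_i\varepsilon_jR_{ijji}=K_{ji}$; then $K_{12}+K_{13}=K_{12}+K_{23}=K_{13}+K_{23}=0$, so all $K_{ij}$ vanish. Thus Ricci flat implies flat in dimension three, and flat is impossible on a simple algebra.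
\end{proof}

Semisimplicity enters twice, through Whitehead's lemma and through unimodularity. Without it the statement fails: every metric on an abelian algebra is flat, and so is the metric of Example~\ref{ex:aff}.

\section{The algebra $\mathfrak{so}(4,1)$ and four symmetries}\label{sec:sym}

From now on $\mathfrak g=\mathfrak{so}(V)$ as in the introduction. We write $\mathfrak g=\mathfrak l\oplus\mathfrak m$, where
\[\mathfrak l=\operatorname{span}(w,h,p_\pm,q_\pm),\qquad\mathfrak m=\operatorname{span}(x_1,x_2,y_+,y_-).\]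
Here $\mathfrak l=\mathfrak{so}(e_3^\perp)\cong\mathfrak{so}(3,1)$, and $\mathfrak l\perp\mathfrak m$ for every metric \eqref{eq:metric}.

\subsection*{Brackets}
For $A\in\mathfrak g$ one has $[A,u\wedge v]=Au\wedge v+u\wedge Av$. Put $\ell_{k\pm}=e_k\wedge f_\pm$ for $k=1,2$, so that $p_\pm=\ell_{1+}\pm\ell_{2-}$ and $q_\pm=\ell_{1-}\pm\ell_{2+}$. The nonzero values on basis vectors of $V$ are
\begin{gather*}
we_1=-e_2,\quad we_2=e_1,\quad hf_\pm=\pm f_\pm,\quad x_je_3=e_j,\quad x_je_j=-e_3,\\
y_\pm e_3=f_\pm,\quad y_\pm f_\mp=-e_3,\quad \ell_{k\pm}f_\mp=e_k,\quad\ell_{k\pm}e_k=-f_\pm .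
\end{gather*}
Therefore $[w,\ell_{1\pm}]=-\ell_{2\pm}$, $[w,\ell_{2\pm}]=\ell_{1\pm}$, $[h,\ell_{k\pm}]=\pm\ell_{k\pm}$, and
\begin{gather*}
[\ell_{k+},\ell_{k-}]=-f_+\wedge f_-=-h,\qquad[\ell_{1\pm},\ell_{2\mp}]=e_2\wedge e_1=-w,\qquad[\ell_{1\pm},\ell_{2\pm}]=0,\\
[x_j,\ell_{k\pm}]=-\delta_{jk}\,e_3\wedge f_\pm=\delta_{jk}y_\pm,\qquad[y_\pm,\ell_{k\mp}]=-e_k\wedge e_3=-x_k,\qquad[y_\pm,\ell_{k\pm}]=0,\\
[x_j,y_\pm]=f_\pm\wedge e_j=-\ell_{j\pm},\qquad[x_1,x_2]=e_2\wedge e_1,\qquad[y_+,y_-]=f_-\wedge f_+ .
\end{gather*}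
Expanding $p_\pm$ and $q_\pm$ gives the complete list of nonzero brackets of basis vectors. Inside $\mathfrak l$:
\begin{equation}\label{eq:ll}
\begin{gathered}
{}[w,p_+]=q_-,\quad[w,p_-]=-q_+,\quad[w,q_+]=p_-,\quad[w,q_-]=-p_+,\\
[h,p_\pm]=p_\mp,\quad[h,q_\pm]=-q_\mp,\\
[p_+,p_-]=[q_+,q_-]=2w,\quad[p_+,q_-]=[p_-,q_+]=-2h .
\end{gathered}
\end{equation}
For instance $[p_+,q_\pm]=[\ell_{1+},\ell_{1-}]\pm[\ell_{2-},\ell_{2+}]=-h\pm h$. Between $\mathfrak l$ and $\mathfrak m$:
\begin{equation}\label{eq:lm}
\begin{gathered}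
{}[w,x_1]=-x_2,\quad[w,x_2]=x_1,\quad[h,y_\pm]=\pm y_\pm,\\
[x_1,p_\pm]=y_+,\quad[x_2,p_\pm]=\pm y_-,\quad[x_1,q_\pm]=y_-,\quad[x_2,q_\pm]=\pm y_+,\\
[y_+,p_\pm]=\mp x_2,\quad[y_-,p_\pm]=-x_1,\quad[y_+,q_\pm]=-x_1,\quad[y_-,q_\pm]=\mp x_2 .
\end{gathered}
\end{equation}
Inside $\mathfrak m$:
\begin{equation}\label{eq:mm}
\begin{gathered}
{}[x_1,x_2]=-w,\qquad[y_+,y_-]=-h,\\
[x_1,y_+]=-\tfrac12(p_++p_-),\qquad[x_2,y_-]=-\tfrac12(p_+-p_-),\\
[x_1,y_-]=-\tfrac12(q_++q_-),\qquad[x_2,y_+]=-\tfrac12(q_+-q_-).
\end{gathered}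
\end{equation}
In particular $[\mathfrak l,\mathfrak l]\subset\mathfrak l$, $[\mathfrak l,\mathfrak m]\subset\mathfrak m$, $[\mathfrak m,\mathfrak m]\subset\mathfrak l$.

\subsection*{Killing form}
On $\mathfrak{so}(U)$ with $\dim U=d$ the Killing form is $(d-2)\operatorname{tr}_U(XY)$. Indeed the adjoint module is $\Lambda^2U$; if $X$ has eigenvalues $a_1,\dots,a_d$, then $\operatorname{tr}\mathrm{ad}_X^2=\sum_{i<j}(a_i+a_j)^2=(d-2)\sum a_i^2+(\sum a_i)^2$, and $\sum a_i=0$. So $B=3\operatorname{tr}_V$ on $\mathfrak g$, and the Killing form of $\mathfrak l$ is $B_{\mathfrak l}=2\operatorname{tr}_V$. From $\operatorname{tr}_V\bigl((u\wedge v)(u'\wedge v')\bigr)=2\bigl[(u\cdot v')(v\cdot u')-(u\cdot u')(v\cdot v')\bigr]$ we obtain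
\begin{equation}\label{eq:trace}
\operatorname{tr}_V(w^2)=\operatorname{tr}_V(x_1^2)=-2,\qquad\operatorname{tr}_V(p_\pm q_\pm)=\sum_{k}\operatorname{tr}_V(\ell_{k+}\ell_{k-})=-4 .
\end{equation}

\subsection*{Symmetries}
A linear map $\varphi$ of $V^{\mathbb C}$ preserving the form acts on $\mathfrak g^{\mathbb C}$ by conjugation, an automorphism with $u\wedge v\mapsto\varphi u\wedge\varphi v$; we denote it by the same letter. We look for $\gamma$ admitting a nondegenerate form with $\gamma^*g=-g$. Such a form pairs the eigenspaces of $\gamma$ on $\mathfrak g^{\mathbb C}$ for $\zeta$ and $-\zeta^{-1}$, so these must have equal dimension. The eigenvalues $\pm i$ are paired with themselves and impose no condition, which suggests an element of order four with equally many eigenvalues $1$ and $-1$. Let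
\[\gamma\colon\quad e_1\mapsto e_1,\quad e_2\mapsto-e_2,\quad e_3\mapsto-e_3,\quad f_\pm\mapsto\pm if_\pm .\]
To cut the problem down to a size that can be solved by hand we add three involutions. Let $\kappa$ be $-1$ on $e_1,e_2$ and $+1$ on $e_3,f_\pm$. The basis of $\mathfrak g$ consists of eigenvectors of $\gamma$ and $\kappa$:
\[\begin{array}{c|cccccccc}
&w&h&x_1&x_2&y_+&y_-&p_\pm&q_\pm\\\hline
\gamma&-1&1&-1&1&-i&i&i&-i\\
\kappa&1&1&-1&-1&1&1&-1&-1
\end{array}\]
Let $\sigma$ exchange $e_1\leftrightarrow e_2$ and $f_+\leftrightarrow f_-$ and fix $e_3$. Then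
\[\sigma\colon\quad w\mapsto-w,\quad h\mapsto-h,\quad x_1\leftrightarrow x_2,\quad y_+\leftrightarrow y_-,\quad p_\pm\mapsto\pm p_\pm,\quad q_\pm\mapsto\pm q_\pm;\]
this is why we use $p_\pm,q_\pm$ rather than $\ell_{k\pm}$. The last involution exchanges the planes spanned by $e_1,e_2$ and by $f_+,f_-$, which become isometric over $\mathbb C$. The vectors $s=e_1+e_2$, $s'=e_1-e_2$, $t=f_++f_-$, $t'=i(f_+-f_-)$ are mutually orthogonal of square $2$. Let $\rho$ exchange $s\leftrightarrow t$ and $s'\leftrightarrow t'$ and fix $e_3$. Expanding the wedge products gives $s\wedge s'=-2w$, $t\wedge t'=-2ih$ and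
\begin{gather*}
2p_+=s\wedge t-i\,s'\wedge t',\qquad2q_+=s\wedge t+i\,s'\wedge t',\\
2p_-=s'\wedge t-i\,s\wedge t',\qquad2q_-=s'\wedge t+i\,s\wedge t'.
\end{gather*}
Since $\rho$ negates $s\wedge t$ and $s'\wedge t'$ and exchanges $s'\wedge t$ with $-s\wedge t'$, and since $e_1=\frac12(s+s')$, $e_2=\frac12(s-s')$,
\begin{gather*}
\rho\colon\quad w\mapsto ih,\quad h\mapsto-iw,\quad p_+\mapsto-p_+,\quad q_+\mapsto-q_+,\quad p_-\mapsto iq_-,\quad q_-\mapsto-ip_-,\\
x_1\mapsto\tfrac{1+i}2y_++\tfrac{1-i}2y_-,\qquad x_2\mapsto\tfrac{1-i}2y_++\tfrac{1+i}2y_- .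
\end{gather*}

\begin{lemma}\label{lem:sym}
Let $\phi$ be a symmetric bilinear form on $\mathfrak g^{\mathbb C}$.
\begin{enumerate}
\item[(a)] $\phi$ is nondegenerate, invariant under $\kappa,\sigma,\rho$ and satisfies $\gamma^*\phi=-\phi$ if and only if it is a nonzero multiple of some $g_{\alpha,\beta,\lambda,\mu}$.
\item[(b)] If $\phi$ is invariant under $\gamma,\kappa,\sigma,\rho$ and $\phi(w,w)=\phi(x_1,x_1)=\phi(p_+,q_+)=\phi(p_-,q_-)=0$, then $\phi=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\phi$ have the four symmetries. A product of basis vectors can be nonzero only if the $\gamma$-eigenvalues multiply to $-1$ and the $\kappa$-eigenvalues to $1$. By the table this leaves $\phi(w,h)$, $\phi(x_1,x_2)$, $\phi(y_+,y_+)$, $\phi(y_-,y_-)$, the products among $p_\pm$ and the products among $q_\pm$. Invariance under $\sigma$ gives $\phi(p_+,p_-)=\phi(q_+,q_-)=0$ and $\phi(y_+,y_+)=\phi(y_-,y_-)$. Invariance under $\rho$ gives $\phi(p_-,p_-)=-\phi(q_-,q_-)$ and $\phi(x_1,x_2)=\frac12\phi(y_+,y_+)+\frac12\phi(y_-,y_-)$.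 Dividing by $\phi(x_1,x_2)$, which is nonzero by nondegeneracy, gives \eqref{eq:metric}.

Conversely let $g$ be given by \eqref{eq:metric}. The behavior under $\gamma$, $\kappa$ and $\sigma$ is read off from their action on the basis. The map $\rho$ preserves the mutually orthogonal subspaces spanned by $\{w,h\}$, $\{p_+\}$, $\{q_+\}$, $\{p_-,q_-\}$ and $\mathfrak m$. On the first, $\langle ih,-iw\rangle=\alpha$ and $ih,-iw$ are null. On the fourth, $\langle iq_-,iq_-\rangle=2\beta$, $\langle ip_-,ip_-\rangle=-2\beta$ and $iq_-\perp ip_-$. On $\mathfrak m$, $\langle\rho x_1,\rho x_2\rangle=\frac12+\frac12=1$ and $\langle\rho x_j,\rho x_j\rangle=\frac14\bigl((1+i)^2+(1-i)^2\bigr)=0$, so $\rho$ maps the span of the $x_j$ isometrically onto the orthogonal span of the $y_\pm$, and back since $\rho^2=1$.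

(b) Now the $\gamma$-eigenvalues and the $\kappa$-eigenvalues must both multiply to $1$. This leaves $\phi(w,w)$, $\phi(h,h)$, $\phi(x_1,x_1)$, $\phi(x_2,x_2)$, $\phi(y_+,y_-)$, $\phi(p_\pm,q_\pm)$ and $\phi(p_\pm,q_\mp)$. Invariance under $\sigma$ gives $\phi(p_\pm,q_\mp)=0$ and $\phi(x_2,x_2)=\phi(x_1,x_1)$. Invariance under $\rho$ gives $\phi(w,w)=-\phi(h,h)$ and $\phi(x_1,x_1)=2\cdot\frac{1+i}2\cdot\frac{1-i}2\,\phi(y_+,y_-)=\phi(y_+,y_-)$.
\end{proof}

By Lemmas~\ref{lem:change} and~\ref{lem:sym}(a), the Ricci tensor of $g_{\alpha,\beta,\lambda,\mu}$ is invariant under all four maps. So by (b), for real or complex parameters, \emph{$g_{\alpha,\beta,\lambda,\mu}$ is Ricci flat if and only if $\mathrm{ric}(w,w)$, $\mathrm{ric}(x_1,x_1)$, $\mathrm{ric}(p_+,q_+)$, $\mathrm{ric}(p_-,q_-)$ vanish}: four equations for four parameters. The dual basis needed to evaluate them is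
\begin{gather*}
w^\vee=\frac h\alpha,\quad h^\vee=\frac w\alpha,\quad x_1^\vee=x_2,\quad x_2^\vee=x_1,\quad y_\pm^\vee=y_\pm,\\
p_+^\vee=\frac{p_+}{2\lambda},\quad q_+^\vee=\frac{q_+}{2\mu},\quad p_-^\vee=\frac{p_-}{2\beta},\quad q_-^\vee=-\frac{q_-}{2\beta},
\end{gather*}
and we put
\[P=\lambda\mu,\qquad r=\mu-\lambda,\qquad\text{so that}\quad\frac1\lambda-\frac1\mu=\frac rP .\]
In $S$ the terms for $(i,j)$ and $(j,i)$ agree, so $S$ is twice the sum over unordered pairs. The tables below list all basis vectors and pairs whose first bracket can contribute; the others give zero.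

\section{A first attempt: the subalgebra $\mathfrak{so}(3,1)$}\label{sec:small}

Remark~\ref{rem:even} rules out a sign-reversing automorphism in dimension three, so we test the method on the six-dimensional algebra $\mathfrak l$ with the restriction of \eqref{eq:metric}. The four symmetries preserve $\mathfrak l^{\mathbb C}$, and the proof of Lemma~\ref{lem:sym}(b) with $x_j,y_\pm$ deleted shows that the Ricci tensor $\mathrm{ric}_{\mathfrak l}$ of this metric Lie algebra is determined by three components. The parameters count up to a common factor, so there are three equations for three unknowns. The computation will be reused for $\mathfrak g$.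

\begin{proposition}\label{prop:small}
For nonzero real or complex $\alpha,\beta,\lambda,\mu$,
\begin{align*}
\mathrm{ric}_{\mathfrak l}(w,w)&=2-\frac r{2\beta P}\,(P+\alpha^2-\beta^2),\\
\mathrm{ric}_{\mathfrak l}(p_-,q_-)&=4-\frac r{\alpha P}\,(P+\beta^2-\alpha^2),\\
\mathrm{ric}_{\mathfrak l}(p_+,q_+)&=4-\frac{2(\alpha^2+\beta^2+P)}{\alpha\beta},
\end{align*}
and these three numbers never vanish simultaneously.
\end{proposition}

\begin{proof}
We evaluate \eqref{eq:ric} with the brackets \eqref{eq:ll}. By \eqref{eq:trace}, $-\frac12B_{\mathfrak l}$ contributes $2,4,4$.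

\emph{Component $(w,w)$.} Here $\langle Z,w\rangle$ is $\alpha$ times the $h$-coefficient of $Z$.
\[\begin{array}{c|cccc}
b&p_+&p_-&q_+&q_-\\\hline
[w,b]&q_-&-q_+&p_-&-p_+\\
{}[w,b^\vee]&\frac{q_-}{2\lambda}&-\frac{q_+}{2\beta}&\frac{p_-}{2\mu}&\frac{p_+}{2\beta}\\
\text{term}&-\frac\beta\lambda&\frac\mu\beta&\frac\beta\mu&-\frac\lambda\beta
\end{array}\qquad
\begin{array}{c|cc}
b,b'&p_+,q_-&p_-,q_+\\\hline
[b,b']&-2h&-2h\\
{}[b^\vee,b'^\vee]&\frac h{2\lambda\beta}&-\frac h{2\beta\mu}\\
\text{term}&-\frac{\alpha^2}{\lambda\beta}&\frac{\alpha^2}{\mu\beta}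
\end{array}\]
So $T_{\mathfrak l}=\frac r\beta-\frac{\beta r}P$ and $S_{\mathfrak l}=-\frac{2\alpha^2r}{\beta P}$, and $-\frac12T_{\mathfrak l}+\frac14S_{\mathfrak l}=-\frac r{2\beta P}(P-\beta^2+\alpha^2)$.

\emph{Component $(p_-,q_-)$.}
\[\begin{array}{c|cccc}
b&w&h&p_+&q_+\\\hline
[p_-,b]&q_+&-p_+&-2w&-2h\\
{}[q_-,b^\vee]&\frac{q_+}\alpha&\frac{p_+}\alpha&\frac h\lambda&-\frac w\mu\\
\text{term}&\frac{2\mu}\alpha&-\frac{2\lambda}\alpha&-\frac{2\alpha}\lambda&\frac{2\alpha}\mu
\end{array}\qquad
\begin{array}{c|cc}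
b,b'&w,q_+&h,p_+\\\hline
[b,b']&p_-&p_-\\
{}[b^\vee,b'^\vee]&-\frac{q_-}{2\alpha\mu}&\frac{q_-}{2\alpha\lambda}\\
\text{term}&\frac{2\beta^2}{\alpha\mu}&-\frac{2\beta^2}{\alpha\lambda}
\end{array}\]
So $T_{\mathfrak l}=\frac{2r}\alpha-\frac{2\alpha r}P$ and $S_{\mathfrak l}=-\frac{4\beta^2r}{\alpha P}$, and $-\frac12T_{\mathfrak l}+\frac14S_{\mathfrak l}=-\frac r{\alpha P}(P-\alpha^2+\beta^2)$.

\emph{Component $(p_+,q_+)$.}
\[\begin{array}{c|cccc}
b&w&h&p_-&q_-\\\hline
[p_+,b]&-q_-&-p_-&2w&-2h\\
{}[q_+,b^\vee]&\frac{q_-}\alpha&-\frac{p_-}\alpha&\frac h\beta&-\frac w\beta\\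
\text{term}&\frac{2\beta}\alpha&\frac{2\beta}\alpha&\frac{2\alpha}\beta&\frac{2\alpha}\beta
\end{array}\qquad
\begin{array}{c|cc}
b,b'&w,q_-&h,p_-\\\hline
[b,b']&-p_+&p_+\\
{}[b^\vee,b'^\vee]&\frac{q_+}{2\alpha\beta}&-\frac{q_+}{2\alpha\beta}\\
\text{term}&-\frac{2P}{\alpha\beta}&-\frac{2P}{\alpha\beta}
\end{array}\]
So $T_{\mathfrak l}=\frac{4(\alpha^2+\beta^2)}{\alpha\beta}$ and $S_{\mathfrak l}=-\frac{8P}{\alpha\beta}$, which gives the third formula.

Suppose all three vanish:
\[4\beta P=r(P+\alpha^2-\beta^2),\qquad4\alpha P=r(P+\beta^2-\alpha^2),\qquad P=-(\alpha-\beta)^2 .\]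
As $P\neq0$, the third equation gives $\alpha\ne\beta$. Adding the first two gives $r=2(\alpha+\beta)$. Subtracting them and dividing by $2(\alpha-\beta)$ gives $-2P=r(\alpha+\beta)$, so $P=-(\alpha+\beta)^2$. Comparing with the third equation yields $\alpha\beta=0$, a contradiction.
\end{proof}

This excludes only the present family on $\mathfrak{so}(3,1)$. It also shows where the attempt breaks down. The first two equations are exchanged by $\alpha\leftrightarrow\beta$, so on the diagonal $\alpha=\beta$ they coincide and one equation is saved; but there the third equation forces the degenerate value $P=0$. The extra directions in $\mathfrak{so}(4,1)$ add a term to exactly this equation.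

\section{The Ricci tensor on $\mathfrak{so}(4,1)$}\label{sec:big}

\begin{proposition}\label{prop:big}
For nonzero real or complex parameters, the Ricci tensor of $g_{\alpha,\beta,\lambda,\mu}$ satisfies
\begin{align*}
\mathrm{ric}(w,w)&=4+\frac{\alpha^2}2-\frac r{2\beta P}\,(P+\alpha^2-\beta^2),\\
\mathrm{ric}(p_-,q_-)&=8+\beta^2-\frac r{\alpha P}\,(P+\beta^2-\alpha^2),\\
\mathrm{ric}(p_+,q_+)&=4+P-\frac{2(\alpha^2+\beta^2+P)}{\alpha\beta},\\
\mathrm{ric}(x_1,x_1)&=3-\frac{\lambda+\mu}4 .
\end{align*}
Consequently $g_{\alpha,\beta,\lambda,\mu}$ is Ricci flat if and only if $\lambda+\mu=12$ and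
\begin{equation}\label{eq:E}
\begin{gathered}
\beta P(8+\alpha^2)=r(P+\alpha^2-\beta^2),\qquad\alpha P(8+\beta^2)=r(P+\beta^2-\alpha^2),\\
(\alpha\beta-2)P=2(\alpha-\beta)^2 .
\end{gathered}
\end{equation}
\end{proposition}

\begin{proof}
Let $Y,Z\in\mathfrak l$. The dual basis respects $\mathfrak g=\mathfrak l\oplus\mathfrak m$, so $T=T_{\mathfrak l}+T_{\mathfrak m}$, where $T_{\mathfrak m}$ is the sum over $b\in\{x_1,x_2,y_+,y_-\}$. In $S$ a mixed pair has its bracket in $\mathfrak m=\mathfrak l^\perp$ and contributes nothing, so $S=S_{\mathfrak l}+S_{\mathfrak m}$ with $S_{\mathfrak m}$ the sum over pairs in $\mathfrak m$. Finally $B-B_{\mathfrak l}=\operatorname{tr}_V$. Thus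
\[\mathrm{ric}(Y,Z)=\mathrm{ric}_{\mathfrak l}(Y,Z)-\tfrac12T_{\mathfrak m}-\tfrac12\operatorname{tr}_V(YZ)+\tfrac14S_{\mathfrak m}.\]
For $T_{\mathfrak m}$, the entries below are $\langle[Y,b],[Z,b^\vee]\rangle$, from \eqref{eq:lm}:
\[\begin{array}{c|cccc|c}
(Y,Z)&x_1&x_2&y_+&y_-&T_{\mathfrak m}\\\hline
(w,w)&\langle-x_2,x_1\rangle&\langle x_1,-x_2\rangle&0&0&-2\\
(p_-,q_-)&\langle-y_+,y_+\rangle&\langle y_-,-y_-\rangle&\langle-x_2,x_1\rangle&\langle x_1,-x_2\rangle&-4\\
(p_+,q_+)&\langle-y_+,-y_+\rangle&\langle-y_-,-y_-\rangle&\langle x_2,x_1\rangle&\langle x_1,x_2\rangle&4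
\end{array}\]
For $S_{\mathfrak m}$ we use \eqref{eq:mm}. For $(w,w)$ only the pair $y_+,y_-$ has an $h$-component; it is self-dual with bracket $-h$, so $S_{\mathfrak m}=2\alpha^2$. For the other two components the relevant pairs are $x_1,y_+$ with dual pair $x_2,y_+$, and $x_2,y_-$ with dual pair $x_1,y_-$. For $(p_-,q_-)$ they give $(-\beta)(-\beta)$ and $\beta\cdot\beta$, so $S_{\mathfrak m}=4\beta^2$. For $(p_+,q_+)$ each gives $(-\lambda)(-\mu)$, so $S_{\mathfrak m}=4P$. With \eqref{eq:trace} the corrections are $1+1+\frac{\alpha^2}2$, $\ 2+2+\beta^2$ and $-2+2+P$. Adding them to Proposition~\ref{prop:small} gives the first three formulas.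

\emph{Component $(x_1,x_1)$.} In $T$ the vectors $h,x_1$ commute with $x_1$, and so do $w^\vee=h/\alpha$ and $x_2^\vee=x_1$; so $w,h,x_1,x_2$ contribute $0$. The vectors $y_+$ and $y_-$ are self-dual and contribute the squares of $\frac12(p_++p_-)$ and $\frac12(q_++q_-)$, namely $\frac{\lambda+\beta}2$ and $\frac{\mu-\beta}2$. Since $[x_1,p_\pm]=y_+$ and $[x_1,q_\pm]=y_-$, the vectors $p_+,p_-,q_+,q_-$ contribute $\frac1{2\lambda},\frac1{2\beta},\frac1{2\mu},-\frac1{2\beta}$. So $T=\frac{\lambda+\mu}2+\frac{\lambda+\mu}{2P}$. In $S$, $\langle Z,x_1\rangle$ is the $x_2$-coefficient of $Z$: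
\[\begin{array}{c|ccccc}
b,b'&w,x_1&y_+,p_+&y_+,p_-&y_-,q_+&y_-,q_-\\\hline
[b,b']&-x_2&-x_2&x_2&-x_2&x_2\\
{}[b^\vee,b'^\vee]&0&-\frac{x_2}{2\lambda}&\frac{x_2}{2\beta}&-\frac{x_2}{2\mu}&-\frac{x_2}{2\beta}\\
\text{term}&0&\frac1{2\lambda}&\frac1{2\beta}&\frac1{2\mu}&-\frac1{2\beta}
\end{array}\]
So $S=\frac{\lambda+\mu}P$. With $B(x_1,x_1)=-6$, the terms with denominator $P$ cancel and the fourth formula follows.

By Section~\ref{sec:sym}, $\mathrm{ric}=0$ if and only if these four components vanish. Multiplying the first three by $2\beta P$, $\alpha P$, $\alpha\beta$ gives \eqref{eq:E}; for the third, $\alpha\beta(P+4)=2(\alpha^2+\beta^2+P)$ is the same as $(\alpha\beta-2)P=2(\alpha-\beta)^2$.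
\end{proof}

The new term $\alpha\beta P$ in the last equation of \eqref{eq:E} is what was missing in $\mathfrak{so}(3,1)$: on the diagonal $\alpha=\beta$ the equation can now be solved by $\alpha^2=2$ with $P$ arbitrary.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
All four parameters are nonzero, $\lambda+\mu=12$, $P=36-50=-14$ and $r=10\sqrt2$. In \eqref{eq:E} the first two equations both read $10\sqrt2\,P=rP$, and the third reads $0=0$. So $\mathrm{ric}=0$ by Proposition~\ref{prop:big}.

The planes spanned by $w,h$ and by $x_1,x_2$ have signature $(1,1)$ each, and $y_+,y_-$ are positive. Since $\lambda<0<\mu$ and $\beta>0$, the vectors $p_-,q_+$ are positive and $p_+,q_-$ are negative. The signature is $(6,4)$.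
\end{proof}

\section{Other real forms}\label{sec:forms}

Let $g^{\mathbb C}$ be the complex-bilinear extension of the metric of Theorem~\ref{thm:main} to $\mathfrak{so}(5,\mathbb C)$. Its Ricci tensor vanishes by Lemma~\ref{lem:change}(b). There are two ways to extract real metrics from it: restrict to a real form on which it takes real values, or take the real part.

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
The case $\mathfrak{so}(4,1)$ is Theorem~\ref{thm:main}.

\emph{The algebra $\mathfrak{so}(3,2)$.} Let $V'\subset V^{\mathbb C}$ be the real span of $ie_1,ie_2,e_3,f_+,f_-$. The form is real on $V'$, of signature $(2,3)$. Taking wedge products of these vectors, $\mathfrak{so}(V')\cong\mathfrak{so}(3,2)\cong\mathfrak{sp}(4,\mathbb R)$ is the real span of $w,h,ix_1,ix_2,y_\pm,ip_\pm,iq_\pm$. By \eqref{eq:metric} the nonzero products of these vectors are $\langle w,h\rangle=\alpha$, $\langle ix_1,ix_2\rangle=-1$, $\langle y_\pm,y_\pm\rangle=1$ and the squares $-2\lambda,-2\mu,-2\beta,2\beta$ of $ip_+,iq_+,ip_-,iq_-$.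 So $g^{\mathbb C}$ restricts to a real metric on $\mathfrak{so}(V')$, whose complex-bilinear extension is $g^{\mathbb C}$. By Lemma~\ref{lem:change}(b) its Ricci tensor extends to that of $g^{\mathbb C}$, hence vanishes.

\emph{The algebra $\mathfrak{so}(5,\mathbb C)$ over $\mathbb R$.} The real form $\operatorname{Re}g^{\mathbb C}$ is nondegenerate: if $\operatorname{Re}\langle X,Y\rangle=0$ for all $Y$, replacing $Y$ by $iY$ gives $\langle X,Y\rangle=0$. The Levi-Civita product of $g^{\mathbb C}$ is torsion-free, and each $\nabla_X$ is skew for $g^{\mathbb C}$, hence for $\operatorname{Re}g^{\mathbb C}$. By uniqueness it is the Levi-Civita product of $\operatorname{Re}g^{\mathbb C}$. The maps $N_Y$ are complex linear, and $\operatorname{tr}_{\mathbb R}M=2\operatorname{Re}\operatorname{tr}_{\mathbb C}M$ for complex linear $M$. By Lemma~\ref{lem:ric}, applied over $\mathbb R$ and then over $\mathbb C$, the real Ricci tensor is $-\operatorname{tr}_{\mathbb R}(N_YN_Z)=-2\operatorname{Re}\operatorname{tr}_{\mathbb C}(N_YN_Z)=0$.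
\end{proof}

The last algebra is simple over $\mathbb R$: if $I\ne0$ is a real ideal of a complex simple algebra $\mathfrak s$, then $[\mathfrak s,I]\subset I$ is a nonzero ideal closed under multiplication by $i$, so it equals $\mathfrak s$.

\begin{remark}
Restriction does not work for the compact form $\mathfrak{so}(V'')$, where $V''$ is the real span of $e_1,e_2,e_3,t,t'$. It contains $x_1,x_2,w$ and $ih$, and $\langle x_1,x_2\rangle=1$ while $\langle w,ih\rangle=i\sqrt2$, so no nonzero multiple of $g^{\mathbb C}$ is real on it.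
\end{remark}

\section{All solutions in the family}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
By Proposition~\ref{prop:big} we must solve $\lambda+\mu=12$ and \eqref{eq:E}. The first condition means $\lambda=6-\frac r2$, $\mu=6+\frac r2$, and then
\begin{equation}\label{eq:rP}
r^2=144-4P .
\end{equation}
The symmetry $\alpha\leftrightarrow\beta$ of \eqref{eq:E} suggests treating the diagonal separately and using symmetric functions off it.

\emph{Case $\alpha=\beta$.} As $P\ne0$, the third equation of \eqref{eq:E} is $\alpha^2=2$, and the first two are $r=\alpha(8+\alpha^2)=10\alpha$. Thus $\alpha=\pm\sqrt2$, $\lambda=6-5\alpha$, $\mu=6+5\alpha$, and $P=-14\ne0$. These are the two real solutions of the theorem.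

\emph{Case $\alpha\ne\beta$.} Put $\tau=\alpha\beta\neq0$ and $u=(\alpha+\beta)^2$. The sum of the first two equations of \eqref{eq:E} is $P(\alpha+\beta)(8+\tau)=2rP$, and their difference is $P(\alpha-\beta)(\tau-8)=2r(\alpha-\beta)(\alpha+\beta)$. Since $(\alpha-\beta)^2=u-4\tau$, the system \eqref{eq:E} is equivalent to
\begin{equation}\label{eq:E2}
r=\tfrac12(\alpha+\beta)(8+\tau),\qquad P(8-\tau)=-u(8+\tau),\qquad2u=P(\tau-2)+8\tau .
\end{equation}
Substituting the third into twice the second and using $(8+\tau)(\tau-2)=\tau^2+6\tau-16$ gives $P\tau(\tau+4)=-8\tau(8+\tau)$. So $\tau\ne-4$, and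
\begin{equation}\label{eq:Pu}
P=-\frac{8(8+\tau)}{\tau+4},\qquad u=\frac{8(8-\tau)}{\tau+4},\qquad(\alpha-\beta)^2=-\frac{4(\tau+8)(\tau-2)}{\tau+4}.
\end{equation}
Conversely, for $\tau\ne-4$ these values of $P$ and $u$ satisfy the last two equations of \eqref{eq:E2}, as one sees by substitution. Given \eqref{eq:Pu} and $r^2=\frac14u(8+\tau)^2$, we have
\[r^2=\frac{2(8-\tau)(8+\tau)^2}{\tau+4},\qquad144-4P=\frac{176\tau+832}{\tau+4},\]
and $(8-\tau)(8+\tau)^2=512+64\tau-8\tau^2-\tau^3$. So \eqref{eq:rP} is equivalent to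
\[f(\tau)=\tau^3+8\tau^2+24\tau-96=0 .\]
The derivative $f'=3\tau^2+16\tau+24$ has discriminant $256-288<0$, so $f$ is strictly increasing on $\mathbb R$ and has exactly one real root, which is simple. The other two roots are nonreal and conjugate, so the three roots are distinct. Since $f(2)=-8$ and $f(3)=75$, the real root lies in $(2,3)$.

\emph{Real parameters.} Then $\tau\in(2,3)$, and \eqref{eq:Pu} gives $(\alpha-\beta)^2<0$, which is impossible. So only the diagonal solutions occur. Let $\theta$ exchange $f_+\leftrightarrow f_-$ and fix $e_1,e_2,e_3$. It induces the automorphism of $\mathfrak{so}(4,1)$ with $w\mapsto w$, $h\mapsto-h$, $x_j\mapsto x_j$, $y_+\leftrightarrow y_-$, $p_\pm\leftrightarrow q_\pm$. By \eqref{eq:metric}, $\theta^*g_{\alpha,\beta,\lambda,\mu}=g_{-\alpha,-\beta,\mu,\lambda}$, which exchanges the solutions with $\varepsilon=1$ and $\varepsilon=-1$.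

\emph{Complex parameters.} Let $\tau$ be a root of $f$. Since $f(0)=-96$, $f(2)=-8$, $f(8)=1120$, $f(-4)=-128$, $f(-8)=-288$, the three expressions in \eqref{eq:Pu} are defined and nonzero. The pairs $(\alpha,\beta)$ with $\alpha\beta=\tau$ and $(\alpha+\beta)^2=8(8-\tau)/(\tau+4)$ correspond to the independent choices of sign of $\alpha+\beta$ and $\alpha-\beta$; there are exactly four, each with $\alpha\beta\neq0$ and $\alpha\ne\pm\beta$. For each pair set
\[r=\tfrac12(\alpha+\beta)(8+\tau),\qquad\lambda=6-\tfrac r2,\qquad\mu=6+\tfrac r2 .\]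
Because $f(\tau)=0$, the product $\lambda\mu=36-\frac{r^2}4$ equals the value of $P$ in \eqref{eq:Pu}. Hence $\lambda,\mu\neq0$, equations \eqref{eq:E2} hold, and the metric is Ricci flat. Every solution with $\alpha\neq\beta$ arises this way, and different roots give different pairs since $\tau=\alpha\beta$. This gives exactly $3\cdot4=12$ further solutions.
\end{proof}

\begin{thebibliography}{9}
\bibitem{AYZ} Huihui An, Zaili Yan and Shaoxiang Zhang, \emph{Invariant Einstein metrics on basic classical Lie supergroups}, arXiv:2508.20639 (2025).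
\end{thebibliography}
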